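
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Schubert problems with a unique solution\\ are solved by joins and meets}


\begin{abstract}
A Schubert problem on the manifold of complete flags in $\mathbb C^n$ asks for the flags in prescribed
positions with respect to three generic flags $A,B,C$. We prove that if the number of solutions is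
one, then the solution is given by fixed lattice words: its members are built from the
members of $A,B,C$ by sums and intersections, by the same expressions for all triples in a dense open set.
This answers a question of Knutson affirmatively. Conversely, a Schubert problem that has a solution of this
form has exactly one solution for generic $A,B,C$. For
$n\ge 3$ we also identify the lattice of all lattice words, modulo generic equality, with the lattice
of subspaces of $K^n$, where $K$ is a rational function field over $\mathbb Q$ in $\binom{n-1}2$ variables.
The equivalence extends to partial flag manifolds and to any number of reference flags.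
\end{abstract}

\section{The question and the results}

\subsection{Schubert problems}

Let $G=GL_n(\mathbb C)$, let $B_+$ and $B_-$ be its subgroups of upper and lower triangular matrices,
and let $e_1,\dots,e_n$ be the standard basis of $\mathbb C^n$. All topological terms refer to the Zariski
topology. We write $\langle\ \rangle$ for linear span
and, for $I\subset\{1,\dots,n\}$,
\[
\mathbb C^I=\langle e_i: i\in I\rangle,\qquad \mathbb C^\emptyset=0 .
\]
A (complete) flag is a chain $F=(0\subset F_1\subset\dots\subset F_{n-1}\subset\mathbb C^n)$ with
$\dim F_i=i$; we also put $F_0=0$ and $F_n=\mathbb C^n$. Two flags serve as origins: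
\[
O^+_i=\langle e_1,\dots,e_i\rangle ,\qquad O^-_i=\langle e_{n+1-i},\dots,e_n\rangle .
\]
Their stabilizers are $B_+$ and $B_-$ respectively. The flag manifold is
$Fl(n)=G/B_+$; the coset $hB_+$ corresponds to the flag $hO^+$, whose $i$-th member is spanned by the first
$i$ columns of $h$. Put $D=\dim Fl(n)=\binom n2$.

For $w\in S_n$ let $\ell(w)$ be the number of inversions, and let $w_0$ be the longest element. We also write $w$
for the permutation matrix with $we_i=e_{w(i)}$. The variety
$X_w=\overline{B_-wB_+/B_+}$ has codimension $\ell(w)$; its class is the Schubert class
$S_w\in H^{2\ell(w)}(Fl(n))$. Every flag has the form $E=gO^-$ with $g\in G$, and we say that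
$F$ is \emph{$w$-close} to $E$ if $F\in gX_w$. This depends only on $E$, since $X_w$ is $B_-$-stable and
$B_-$ is the stabilizer of $O^-$. By definition, if $F$ is $w$-close to $E$, then $gF$ is $w$-close to $gE$ for all
$g\in G$. Being $\mathrm{id}$-close to $E$ is no condition; being $w_0$-close to $E$ means $F=E$.

Closeness is a list of incidence inequalities. Let $r_w(p,q)$ be the rank of the northwest $p\times q$
submatrix of the permutation matrix $w$. A matrix $h\in G$ lies in $\overline{B_-wB_+}$ if and only if each of
its northwest $p\times q$ submatrices has rank at most $r_w(p,q)$ (Fulton \cite{Fulton}). That submatrix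
is the matrix of the map $F_q\to\mathbb C^n/O^-_{n-p}$, where $F=hO^+$, so its rank is
$q-\dim(F_q\cap O^-_{n-p})$. By equivariance,
\begin{equation}\label{eq:close}
F\text{ is $w$-close to }E\iff \dim(F_q\cap E_{n-p})\ge q-r_w(p,q)\quad\text{for all }p,q .
\end{equation}

A \emph{Schubert problem} is a triple $P=(\pi,\rho,\sigma)$ of permutations with
$\ell(\pi)+\ell(\rho)+\ell(\sigma)=D$. A flag $F$ \emph{satisfies} $P$ for $(A,B,C)$ if it is $\pi$-close
to $A$, $\rho$-close to $B$ and $\sigma$-close to $C$. Let $c_P=\int_{Fl(n)}S_\pi S_\rho S_\sigma$. By
Kleiman's transversality theorem,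
\begin{equation}\label{eq:kleiman}
\parbox{0.84\textwidth}{for all $(A,B,C)$ in a dense open subset of $Fl(n)^3$, exactly $c_P$ flags satisfy $P$.}
\end{equation}

\subsection{Lattice words}

A \emph{lattice word} is a formal expression built from the symbols $0$, $\mathbb C^n$, $A_j$, $B_j$, $C_j$
($1\le j\le n-1$) by the binary operations $+$ and $\cap$; such words represent the elements of the free
modular lattice on the three flags. At a triple of flags a word $\omega$ evaluates to a subspace
$\omega(A,B,C)\subset\mathbb C^n$, and $\omega(gA,gB,gC)=g\,\omega(A,B,C)$ for $g\in G$.
In projective terms, a word is a straightedge construction: form spans, form intersections, repeat.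

\begin{definition}
A Schubert problem $P$ is \emph{partially synthetic} if there are lattice words
$\omega_1,\dots,\omega_{n-1}$ such that for all $(A,B,C)$ in a dense open subset of $Fl(n)^3$ the
subspaces $F_i=\omega_i(A,B,C)$ form a flag satisfying $P$ for $A,B,C$.
It is \emph{fully synthetic} if there is a finite collection of tuples of words such that for all $(A,B,C)$ in a dense
open subset of $Fl(n)^3$ every flag satisfying $P$ for $A,B,C$ is the evaluation of one of these tuples.
\end{definition}

Knutson \cite{Knutson} asks whether $c_P=1$ implies that $P$ is partially, and hence fully, synthetic.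

\subsection{What to expect}\label{sec:expect}

Sums and intersections of subspaces are computed by Gaussian elimination, so the value of a word is
\emph{rational} over the field generated by the coordinates of the given flags: no roots are extracted. When there are several
solutions, roots may appear.

\begin{example}\label{ex:fourlines}
Consider two-dimensional subspaces $F\subset\mathbb C^4$ meeting four generic two-dimensional subspaces
$L_1,\dots,L_4$ nontrivially (lines in $\mathbb P^3$ meeting four lines). We have $\mathbb C^4=L_1\oplus L_2$, the space $L_3$ is
the graph of an isomorphism $L_1\to L_2$, and we use it to write $L_1=\{(v,0)\}$, $L_2=\{(0,v)\}$, $L_3=\{(v,v)\}$,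
$L_4=\{(v,Tv)\}$ with $v\in\mathbb C^2$ and a $2\times 2$ matrix $T=(t_{ij})$. A plane $F$ meeting $L_1$ and
$L_2$ is $\langle (v,0),(0,w)\rangle$ with $v,w\ne 0$; it meets $L_3$ iff $w$ is proportional to $v$, and then it meets $L_4$
iff $Tv$ is proportional to $v$. So for generic $T$ there are two solutions, one for each eigenline of $T$.

Let the $t_{ij}$ be algebraically independent over $\mathbb Q$. The discriminant
$(t_{11}-t_{22})^2+4t_{12}t_{21}$ of the characteristic polynomial is not a square in $\mathbb Q(t_{ij})$: otherwise it would be the square of
a polynomial, but for $t_{11}=t_{22}$ it becomes $4t_{12}t_{21}$. So the eigenvalues and the eigenlines of $T$ are not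
rational over $\mathbb Q(t_{ij})$. Since $F\cap L_1=\langle(v,0)\rangle$, neither solution $F$ is rational
over $\mathbb Q(t_{ij})$, and no word in the $L_i$ produces it. The discriminant does not become a square when further
independent variables are adjoined, so it does not help to complete the $L_i$ to generic flags and to use their
other members.
\end{example}

If $c_P=1$ this obstruction is absent: a unique solution is fixed by every field automorphism fixing the
data, so it is rational. The question is then whether $+$ and $\cap$ produce everything rational.
For $n=2$ they do not. Three distinct lines in $\mathbb C^2$ give only the words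
$0,A_1,B_1,C_1,\mathbb C^2$, whereas with $A_1=\langle e_1\rangle$, $B_1=\langle e_2\rangle$,
$C_1=\langle e_1+e_2\rangle$ the line $\langle e_1-e_2\rangle$, the harmonic conjugate of $C_1$ with
respect to $A_1,B_1$, is rational, indeed an equivariant rational function of the triple. (Schubert problems with
$n=2$ do not see this: exactly one of $\pi,\rho,\sigma$ is $w_0$ and the solution is $A$, $B$ or $C$.) From $n=3$ on there is
room for von Staudt's constructions, which add and multiply coordinates with a straightedge, and they produce
everything.

\subsection{Results}

\begin{theorem}\label{thm:main}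
If $c_P=1$, then $P$ is partially synthetic and, the solution being generically unique, fully synthetic.
\end{theorem}

\begin{theorem}\label{thm:converse}
If $P$ is partially synthetic, then $c_P=1$. Hence, if $c_P\ge 1$, the following are equivalent: $P$ is
partially synthetic; $P$ is fully synthetic; $c_P=1$. If $c_P=0$, then $P$ is not partially synthetic,
and it is fully synthetic vacuously.
\end{theorem}

\begin{theorem}\label{thm:words}
Let $n\ge 3$ and let $K=\mathbb Q(x_{jk}:2\le k<j\le n)$, a rational function field in $\binom{n-1}2$
variables. The lattice of lattice words in $A,B,C$, modulo equality on dense open subsets of $Fl(n)^3$, is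
isomorphic to the lattice of all subspaces of $K^n$.
\end{theorem}

For the last result let $Q\supset B_+$ be the parabolic subgroup with $G/Q=Fl(d_1<\dots<d_s;n)$, the manifold
of partial flags $F=(F_1\subset\dots\subset F_s)$ with $\dim F_i=d_i$; in the partial flag $hQ$ the
member $F_i$ is spanned by the first $d_i$ columns of $h$. Put
$X^Q_w=\overline{B_-wQ/Q}$, and call $F\in G/Q$ \emph{$w$-close} to the full flag $E=gO^-$ if
$F\in gX^Q_w$. A Schubert problem in $G/Q$ with respect to $m\ge 1$ reference flags is a tuple
$P=(w_1,\dots,w_m)$ such that the codimensions of the $X^Q_{w_r}$ in $G/Q$ add up to $\dim G/Q$; a partial flag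
satisfies $P$ for $\mathbf E=(E^1,\dots,E^m)\in Fl(n)^m$ if it is $w_r$-close to $E^r$ for every $r$; and
$c_P$ is the number of solutions for generic $\mathbf E$, which is well defined by Kleiman's theorem.
Lattice words are now formed from $0$, $\mathbb C^n$ and all $E^r_j$, and partial and full syntheticity are
defined as before with tuples of $s$ words and dense open subsets of $Fl(n)^m$.

\begin{theorem}\label{thm:general}
Let $P$ be a Schubert problem in a partial flag manifold $Fl(d_1<\dots<d_s;n)$ with respect to $m\ge 1$
full reference flags. Then $P$ is partially synthetic if and only if $c_P=1$, and in this case $P$ is also fully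
synthetic.
\end{theorem}

\subsection{Plan}

Section~\ref{sec:plane} shows the idea for $n=3$. Section~\ref{sec:staudt} proves the general form of von
Staudt's construction: a lattice of subspaces containing a projective frame contains all subspaces
rational over a certain field. Section~\ref{sec:normal} brings generic tuples of flags to a normal form
that contains the frame and shows the free coordinates. Section~\ref{sec:logic} allows us to pass between
one generic point and a dense open set. With these tools Section~\ref{sec:core} proves Theorems
\ref{thm:main} and \ref{thm:words}. Section~\ref{sec:converse} treats the converse, and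
Section~\ref{sec:general} completes the proof of Theorem~\ref{thm:general}.

\section{Three flags in the projective plane}\label{sec:plane}

Let $n=3$, and let $s_1,s_2\in S_3$ be the simple transpositions. A flag is a point $F_1$ of $\mathbb P^2$ on a
line $F_2$. By \eqref{eq:close}, $F$ is $s_1$-close
to $E$ iff $F_1\subset E_2$, and $s_2$-close to $E$ iff $E_1\subset F_2$. Take $P=(s_1,s_2,s_1)$: we want
$F_1\subset A_2$, $F_1\subset C_2$ and $B_1\subset F_2$. Clearly $F_1=A_2\cap C_2$ and
$F_2=(A_2\cap C_2)+B_1$, so $c_P=1$ and the words are visible. We now look at the same problem in a way that does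
not depend on guessing the words.

Choose coordinates in which
\[
\begin{gathered}
A=(\langle e_1\rangle,\langle e_1,e_2\rangle),\qquad B=(\langle e_3\rangle,\langle e_2,e_3\rangle),\\
C=(\langle u\rangle,\langle u,\,e_2+xe_3\rangle),\qquad u=e_1+e_2+e_3 .
\end{gathered}
\]
This is possible for a generic triple (Lemma~\ref{lem:normal}), and one parameter $x$ remains. In the affine
chart $y_1=1$ with coordinates $(y_2,y_3)$ the point $A_1$ is the origin, $A_2$ is the horizontal axis,
$B_2$ is the line at infinity, $B_1$ is the vertical direction, $C_1$ is the point $(1,1)$ and $C_2$ is the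
line of slope $x$ through it. So $x$ is a slope. The solution above is $F_1=(1-1/x,\,0)$ for $x\ne 0$. That its
coordinates are rational functions of $x$ was forced by uniqueness.

In the other direction, every point with coordinates in $\mathbb Q(x)$ is the value of a word. The directions
$\langle e_2\rangle=A_2\cap B_2$, $\langle e_3\rangle=B_1$ and $\langle e_2+xe_3\rangle=C_2\cap B_2$ are words,
so through any constructed point we can draw horizontals, verticals and lines of slope $x$. For instance, let us
construct $(0,x^2)$.
\begin{itemize}
\item The line of slope $x$ through the origin meets the vertical through $C_1$ in $(1,x)$; as a word, this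
point is $\bigl(A_1+(C_2\cap B_2)\bigr)\cap(C_1+B_1)$. Its horizontal meets the vertical axis $A_1+B_1$ in $(0,x)$.
\item Projecting $C_1$ to the axes gives $(1,0)$ and $(0,1)$. Their join gives the direction of slope
$-1$; the join of $(1,0)$ and $(0,x)$ gives the direction of slope $-x$.
\item The line of slope $-1$ through $(0,x)$ meets the horizontal axis in $(x,0)$.
\item The line of slope $-x$ through $(x,0)$ meets the vertical axis in $(0,x^2)$.
\end{itemize}
The last step is a multiplication. Addition, and multiplication in general, are drawn in
Figure~\ref{fig:staudt}. Thus for $n=3$ the argument has the following shape: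
uniqueness gives rationality over $\mathbb Q(x)$, and the figure turns rational functions into words.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\begin{scope}
\draw[->] (-0.3,0)--(2.8,0);
\draw[->] (0,-0.3)--(0,1.9);
\draw[dashed] (1.2,-0.2)--(1.2,1.6);
\draw[dashed] (-0.2,0.9)--(1.9,0.9);
\draw[thick] (0.6,1.5)--(2.4,-0.3);
\fill (1.2,0) circle (1pt) node[below left] {$(s,0)$};
\fill (0,0.9) circle (1pt) node[above left] {$(0,t)$};
\fill (1.2,0.9) circle (1pt) node[above right] {$(s,t)$};
\fill (2.1,0) circle (1pt) node[above right] {$(s+t,0)$};
\end{scope}
\begin{scope}[xshift=4.4cm]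
\draw[->] (-0.3,0)--(2.2,0);
\draw[->] (0,-0.3)--(0,1.9);
\draw[thick] (-0.2,1.75)--(1.4,-0.25);
\fill (1.2,0) circle (1pt) node[above right] {$(s,0)$};
\fill (0,1.5) circle (1pt) node[above right] {$(0,st)$};
\node at (1.35,0.85) {slope $-t$};
\end{scope}
\end{tikzpicture}
\caption{Adding and multiplying by joins and meets in the affine chart $y_1=1$ of $\mathbb P(\mathbb C^3)$, with
coordinates $(y_2,y_3)$. Left: the vertical through $(s,0)$ and the horizontal through $(0,t)$ meet in $(s,t)$;
the line of slope $-1$ through that point meets the horizontal axis in $(s+t,0)$. Right: the line of slope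
$-t$ through $(s,0)$ meets the vertical axis in $(0,st)$.}
\label{fig:staudt}
\end{figure}

\section{Coordinates from joins and meets}\label{sec:staudt}

Let $K\subset\mathbb C$ be a subfield. A subspace of $\mathbb C^n$ is \emph{$K$-rational} if it is spanned by
vectors of $K^n$. Sums and intersections of $K$-rational subspaces are $K$-rational: a $K$-rational subspace is
also the solution space of a linear system over $K$, and elimination over $K$ finds a basis in $K^n$ of the
common solutions of two such systems. The maps $W\mapsto W\cap K^n$ and $W'\mapsto\mathbb C W'$ are
inverse isomorphisms between the lattice of $K$-rational subspaces and the lattice of subspaces of $K^n$.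

A lattice of subspaces contains no scalars, so scalars have to be stored in subspaces. For $i\ne j$ and
$t\in\mathbb C$ let
\[
p_{ij}(t)=\langle e_i+te_j\rangle .
\]
The next lemma says that the set of storable $t$ does not depend on the pair $(i,j)$ and is a field, and that
every subspace rational over this field lies in the lattice.

\begin{lemma}\label{lem:staudt}
Let $n\ge 3$, and let $L$ be a set of subspaces of $\mathbb C^n$ that contains $0$ and $\mathbb C^n$, is closed
under $+$ and $\cap$, and contains the lines $\langle e_1\rangle,\dots,\langle e_n\rangle$ and $\langle u\rangle$, where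
$u=e_1+\dots+e_n$. Then the set
\[
R=\{t\in\mathbb C: p_{ij}(t)\in L\}
\]
is the same for all pairs $i\ne j$, it is a subfield of $\mathbb C$, and every $R$-rational subspace belongs to
$L$. Moreover, if $\langle v\rangle\in L$ with $v=\sum v_ie_i$, then
$\langle \sum_{i\in I}v_ie_i\rangle\in L$ for every $I\subset\{1,\dots,n\}$.
\end{lemma}

\begin{proof}
All $\mathbb C^I$ are in $L$, being sums of coordinate lines (or $0$).

\emph{(a) Projection.} Let $\langle v\rangle\in L$, and let $I^c$ be the complement of $I$. A vector $av+w$ with
$w\in\mathbb C^{I^c}$ lies in $\mathbb C^I$ iff $w$ cancels the coordinates of $av$ outside $I$. Hence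
\[
\bigl(\langle v\rangle+\mathbb C^{I^c}\bigr)\cap\mathbb C^I=\Bigl\langle \sum_{i\in I}v_ie_i\Bigr\rangle\in L ,
\]
which is the last assertion. For $v=u$ it gives $\langle e_i+e_j\rangle\in L$. For distinct $i,j,k$ (here
$n\ge 3$ is used),
\[
\bigl(\langle e_i+e_k\rangle+\langle e_j+e_k\rangle\bigr)\cap\mathbb C^{\{i,j\}}=\langle e_i-e_j\rangle\in L ,
\]
because the $e_k$-coordinate of $a(e_i+e_k)+b(e_j+e_k)$ vanishes iff $b=-a$.

\emph{(b) Independence of the pair.} Let $p_{ij}(t)\in L$ and let $k\ne i,j$. Then
\[
\bigl(p_{ij}(t)+\langle e_j-e_k\rangle\bigr)\cap\mathbb C^{\{i,k\}}=p_{ik}(t),\qquad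
\bigl(p_{ij}(t)+\langle e_i-e_k\rangle\bigr)\cap\mathbb C^{\{j,k\}}=p_{kj}(t).
\]
Indeed $a(e_i+te_j)+b(e_j-e_k)$ has vanishing $e_j$-coordinate iff $b=-at$, and then it equals
$a(e_i+te_k)$; and $a(e_i+te_j)+b(e_i-e_k)$ has vanishing $e_i$-coordinate iff $b=-a$, and then it equals
$a(e_k+te_j)$. So either index may be replaced by a third one. In particular
$(i,j)\to(i,k)\to(j,k)\to(j,i)$ interchanges the two indices. Every pair $(k,l)$ can be reached from $(i,j)$:
if $k\ne j$, pass through $(k,j)$; if $k=j$, interchange to get $(k,i)$ and then change the second index. Hence
$R$ is independent of the pair. By (a), and since $p_{ij}(0)=\langle e_i\rangle$, we have $0,1,-1\in R$.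

\emph{(c) Products and inverses.} If $s\in R$ and $-t\in R$, then
\[
\bigl(p_{12}(s)+p_{23}(-t)\bigr)\cap\mathbb C^{\{1,3\}}=p_{13}(st)
\]
since in $a(e_1+se_2)+b(e_2-te_3)$ we need $b=-as$. So $st\in R$. Taking $t=-1$, for which $-t=1\in R$, we
see that $-s\in R$ for all $s\in R$. Thus $R$ is closed under negation, and therefore under products. If
$0\ne t\in R$, then $p_{21}(t^{-1})=p_{12}(t)\in L$, so $t^{-1}\in R$.

\emph{(d) Sums.} Let $s,t\in R$. In $\mathbb C^{\{1,2,3\}}$ the plane $p_{12}(s)+\langle e_3\rangle$ is
$\{y_2=sy_1\}$ and the plane $p_{13}(t)+\langle e_2\rangle$ is $\{y_3=ty_1\}$. Their intersection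
$\lambda=\langle e_1+se_2+te_3\rangle$ is in $L$, and
\[
\bigl(\lambda+\langle e_2-e_3\rangle\bigr)\cap\mathbb C^{\{1,2\}}=p_{12}(s+t),
\]
since $a(e_1+se_2+te_3)+b(e_2-e_3)$ has vanishing $e_3$-coordinate iff $b=at$. So $s+t\in R$, and $R$ is a field.

\emph{(e) All $R$-rational subspaces.} Let $0\ne v\in R^n$ and let $I$ be the set of indices with $v_i\ne 0$. If
$I=\{i\}$, then $\langle v\rangle=\langle e_i\rangle\in L$. Otherwise choose $i\in I$ and scale $v$ so that
$v_i=1$. For $j\in I\setminus\{i\}$ the subspace $p_{ij}(v_j)+\mathbb C^{I\setminus\{i,j\}}$ of $\mathbb C^I$ is
$\{y\in\mathbb C^I:y_j=v_jy_i\}$; it belongs to $L$, and the intersection of these subspaces over all $j$ is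
$\langle v\rangle$. So $\langle v\rangle\in L$. An $R$-rational subspace is $0$ or a finite sum of such lines.
\end{proof}

In the chart of Section~\ref{sec:plane}, step (c) is the right half of Figure~\ref{fig:staudt} and step (d) is
the left half; the passage from $p_{12}(t)$ to $p_{13}(t)$ in (b) moves a coordinate from one axis to the other
along a line of slope $-1$.

\section{A normal form for generic tuples of flags}\label{sec:normal}

To apply Lemma~\ref{lem:staudt} to the lattice generated by three flags we need a basis in which the lines
$\langle e_i\rangle$ and $\langle u\rangle$ are words. Two generic flags determine the coordinate lines, the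
first member of the third flag determines their scaling, and the rest of the third flag is free. Since
additional reference flags cost nothing, we treat $m$ flags $\mathbf E=(E^1,\dots,E^m)$ at once and write
$A=E^1$, $B=E^2$, $C=E^3$; for Theorems \ref{thm:main}--\ref{thm:words} the reader may take $m=3$.

Let $U_-$ be the group of lower unitriangular matrices.

\begin{lemma}\label{lem:cell}
A flag $C$ satisfies $C_k\cap O^-_{n-k}=0$ for $1\le k\le n-1$ if and only if $C=yO^+$ for some $y\in U_-$. In
this case $C_k\cap O^-_{n+1-k}=\langle ye_k\rangle$ for $1\le k\le n$.
\end{lemma}

\begin{proof}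
Recall that $O^-_{n+1-k}=\langle e_k,\dots,e_n\rangle$ consists of the vectors whose first $k-1$ coordinates
vanish. Let $C=yO^+$. Then $ye_k\in C_k\cap O^-_{n+1-k}$. If the first $k-1$ coordinates of $\sum_{i\le k}a_i\,ye_i$ vanish, then successively
$a_1=0,\dots,a_{k-1}=0$, because $y$ is lower unitriangular. So
$C_k\cap O^-_{n+1-k}=\langle ye_k\rangle$. As $ye_k$ has $k$-th coordinate $1$, it follows that
$C_k\cap O^-_{n-k}=0$.

Conversely, assume $C_k\cap O^-_{n-k}=0$ for $1\le k\le n-1$; for $k=0$ and $k=n$ this holds for every flag. For $1\le k\le n$ the space $C_k\cap O^-_{n+1-k}$ has dimension at least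
$k+(n+1-k)-n=1$ and meets $O^-_{n-k}=\langle e_{k+1},\dots,e_n\rangle$ in $0$. Hence it is spanned by a vector
$y_k=e_k+\sum_{j>k}y_{jk}e_j$. This vector is not in $C_{k-1}$, because
$C_{k-1}\cap O^-_{n+1-k}=0$. So $C_k=C_{k-1}+\langle y_k\rangle$ for all $k$, and $C=yO^+$ for the matrix $y$ with
columns $y_1,\dots,y_n$.
\end{proof}

\begin{definition}
A \emph{slice} for $m$-tuples of flags is a map
\[
\tau:\mathbb C^M\to Fl(n)^m,\qquad \tau(z)=(g_1(z)O^+,\dots,g_m(z)O^+),
\]
where each $g_r(z)$ is an $n\times n$ matrix with entries in $\mathbb Z[z_1,\dots,z_M]$, invertible for every
$z\in\mathbb C^M$, such that $G\cdot\tau(\mathbb C^M)$ is dense in $Fl(n)^m$.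
\end{definition}

For $m\ge 3$ consider the family
\begin{equation}\label{eq:tau}
\tau(z)=\bigl(O^+,\;O^-,\;y^3O^+,\;y^4O^+,\dots,\;y^mO^+\bigr),
\end{equation}
where $y^3\in U_-$ has all entries of its first column equal to $1$, so that $y^3e_1=u=e_1+\dots+e_n$, and
$y^4,\dots,y^m\in U_-$ are arbitrary. The coordinates of $z$ are the remaining entries below the diagonal:
the $\binom{n-1}2$ entries $x_{jk}$ ($2\le k<j\le n$) of $y^3$ and the $D$ entries below the diagonal of each
of $y^4,\dots,y^m$. For $n=4$, for instance,
\[
y^3=\begin{pmatrix}1&&&\\1&1&&\\1&x_{32}&1&\\1&x_{42}&x_{43}&1\end{pmatrix}.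
\]

\begin{lemma}\label{lem:normal}
\begin{enumerate}
\item[(i)] Let $m\ge 2$. The set $\Omega\subset Fl(n)^m$ of tuples $(A,B,E^3,\dots,E^m)$ such that
$A_i\cap B_{n-i}=0$ and $E^r_i\cap B_{n-i}=0$ for $1\le i\le n-1$ and $3\le r\le m$ is open and dense, and
\[
\Omega=G\cdot\{(O^+,O^-,y^3O^+,\dots,y^mO^+): y^3,\dots,y^m\in U_-\}.
\]
\item[(ii)] If $m\ge 3$, then \eqref{eq:tau} defines a slice.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The conditions defining $\Omega$ say that certain determinants do not vanish, so $\Omega$ is open. It is
$G$-stable, and it contains the tuples on the right because $O^+_i\cap O^-_{n-i}=0$ and by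
Lemma~\ref{lem:cell}. In particular it is nonempty, hence dense.

Conversely, let $(A,B,E^3,\dots,E^m)\in\Omega$. For $1\le i\le n$ the space $A_i\cap B_{n+1-i}$ has dimension at least $1$ and
meets $A_{i-1}$ in $A_{i-1}\cap B_{n-(i-1)}=0$. So it is a line $\langle b_i\rangle$ with
$b_i\in A_i\setminus A_{i-1}$. Therefore $b_1,\dots,b_n$ is a basis and $A_i=\langle b_1,\dots,b_i\rangle$. Since
$b_k\in B_{n+1-k}\subset B_{n+1-i}$ for $k\ge i$, also $B_{n+1-i}=\langle b_i,\dots,b_n\rangle$. For the
$g\in G$ with $ge_i=b_i$ this means $A=gO^+$ and $B=gO^-$. The flags $g^{-1}E^r$ satisfy the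
condition of Lemma~\ref{lem:cell}, so $g^{-1}E^r=y^rO^+$ with $y^r\in U_-$.

(ii) The matrices involved have integer polynomial entries and determinant $\pm1$ (for $O^-=w_0O^+$ take the
permutation matrix $w_0$). It remains to see that $G\cdot\tau(\mathbb C^M)$ is dense. By (i) the map
\[
G\times U_-^{m-2}\to Fl(n)^m,\qquad (g,y^3,\dots,y^m)\mapsto g\,(O^+,O^-,y^3O^+,\dots,y^mO^+),
\]
has dense image, so the image of the dense open set where all entries
$y^3_{j1}$ ($j\ge 2$) of the first column of $y^3$ are nonzero is dense too. For such $y^3,\dots,y^m$ consider the tuple
$(O^+,O^-,y^3O^+,\dots,y^mO^+)$, and let $t=\operatorname{diag}(t_1,\dots,t_n)$ with $t_1=1$ and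
$t_j=(y^3_{j1})^{-1}$. Then $t$ fixes $O^+$ and $O^-$, and $t\,y^rO^+=(ty^rt^{-1})O^+$ with
$ty^rt^{-1}\in U_-$. The first column of $ty^3t^{-1}$ has entries $t_jy^3_{j1}t_1^{-1}=1$. So $t$ moves
the tuple into $\tau(\mathbb C^M)$.
\end{proof}

\begin{proposition}\label{prop:all}
Let $n\ge 3$ and $m\ge 3$, let $\tau$ be the slice \eqref{eq:tau}, let $z\in\mathbb C^M$ and $K=\mathbb Q(z)$, the
field generated by the coordinates of $z$. The set $L$ of values at $\tau(z)$ of all lattice words is the set of
all $K$-rational subspaces of $\mathbb C^n$.
\end{proposition}

\begin{proof}
The members of the flags in $\tau(z)$ are $K$-rational, hence so is every element of $L$. For the converse,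
\[
\langle e_i\rangle=O^+_i\cap O^-_{n+1-i}\in L,\qquad \langle u\rangle=(y^3O^+)_1\in L ,
\]
so Lemma~\ref{lem:staudt} applies. By Lemma~\ref{lem:cell} the line spanned by the $k$-th column of $y^r$ is
$E^r_k\cap O^-_{n+1-k}$, with $E^r=y^rO^+$, so it is in $L$. Projecting it to $\mathbb C^{\{k,j\}}$ for
$j>k$ we obtain $\langle e_k+y^r_{jk}e_j\rangle=p_{kj}(y^r_{jk})\in L$, that is, $y^r_{jk}\in R$. Thus all
coordinates of $z$ lie in the field $R$, so $K\subset R$, and every $K$-rational subspace is in $L$.
\end{proof}

\section{First-order properties and generic points}\label{sec:logic}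

Proposition~\ref{prop:all} concerns one tuple of flags at a time, whereas syntheticity asks for words that work on
a dense open set. The bridge is that everything we say about flags can be said in first-order
language with integer coefficients, and the truth value of such a statement at a sufficiently generic point is its truth value on a
dense open set.

A \emph{first-order formula} $\varphi(\xi_1,\dots,\xi_l)$ is built from equations $f=0$, where $f$ is a polynomial
with integer coefficients, by negation, conjunction, disjunction and quantifiers ranging over $\mathbb C$. We use
two facts.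

\emph{Automorphisms.} If $\theta$ is an automorphism of the field $\mathbb C$, then $\varphi(\xi)$ holds if and
only if $\varphi(\theta(\xi))$ holds, since $\theta$ is a bijection of $\mathbb C$ respecting sums, products and
integers.

\emph{Quantifier elimination} (Tarski, Chevalley). Over $\mathbb C$ the formula $\varphi$ is equivalent to a
Boolean combination of finitely many equations $f(\xi)=0$ with $f\in\mathbb Z[\xi_1,\dots,\xi_l]$. In particular it
defines a constructible set. Let $h$ be the product of the nonzero polynomials $f$ that occur. Where $h\neq 0$,
the equation $f=0$ fails for each nonzero $f$ and holds for $f=0$. Hence: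
\begin{equation}\label{eq:generic}
\parbox{0.84\textwidth}{there is $0\ne h\in\mathbb Z[\xi_1,\dots,\xi_l]$ such that the truth value of $\varphi$ is constant on the dense
open set $\{h\ne 0\}$; this set contains every point whose coordinates are algebraically independent over
$\mathbb Q$.}
\end{equation}

We code a (partial or complete) flag by a matrix $g\in G$ whose first columns span its members. A property of flags is called
first-order if it is given by a first-order formula in the entries of coding matrices. Statements about
dimensions, inclusions and equality of subspaces given by spanning vectors are first-order; for instance,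
$\dim U\ge r$ says that $U$ contains $r$ linearly independent vectors. For a fixed word $\omega$ the statement
$v\in\omega(\mathbf E)$ is first-order, by induction on $\omega$: $v\in U+W$ iff $v=v'+v''$ for some $v'\in U$,
$v''\in W$; and $v\in U\cap W$ iff $v\in U$ and $v\in W$. By \eqref{eq:close}, ``$F$ satisfies $P$ for
$A,B,C$'' is first-order, and so is ``exactly one flag satisfies $P$ for $A,B,C$''.

The set of points of $Fl(n)^m$ (or of a product of partial flag manifolds) with a first-order property is
constructible: its preimage in the space of coding matrices is constructible, and images of constructible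
sets under morphisms are constructible (Chevalley). A dense constructible subset of an irreducible variety
contains a dense open subset.

A property of tuples of flags is \emph{$G$-invariant} if it holds for $g\mathbf E$ whenever it holds for $\mathbf E$ and $g\in G$.

\begin{lemma}[Transfer]\label{lem:transfer}
Let $\tau:\mathbb C^M\to Fl(n)^m$ be a slice, let $z\in\mathbb C^M$ have coordinates algebraically
independent over $\mathbb Q$, and let $\Phi$ be a $G$-invariant first-order property of $m$-tuples of flags.
Then $\Phi$ holds at $\tau(z)$ if and only if it holds on a dense open subset of $Fl(n)^m$.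
\end{lemma}

\begin{proof}
Since $\tau$ is given by integer polynomials, ``$\Phi$ holds at $\tau(z')$'' is a first-order formula in
$z'\in\mathbb C^M$. Take $h$ for it as in \eqref{eq:generic}; then $h(z)\ne 0$.

Suppose $\Phi$ holds on the dense open set $V$. By invariance it holds on the $G$-stable open set
$GV=\bigcup_{g\in G} gV$. As $G\cdot\tau(\mathbb C^M)$ is dense, $GV$ contains a point of it and hence, being
$G$-stable, a point of
$\tau(\mathbb C^M)$. So $\tau^{-1}(GV)$ is a nonempty open subset of $\mathbb C^M$. It meets $\{h\ne 0\}$, so the constant truth
value on $\{h\ne 0\}$ is ``true'', and $\Phi$ holds at $\tau(z)$.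

Suppose $\Phi$ holds at $\tau(z)$. Then it holds at $\tau(z')$ whenever $h(z')\ne 0$, and by invariance on the
image of $G\times\{h\ne 0\}$ under $\mu:(g,z')\mapsto g\,\tau(z')$. Since $\mu$ is continuous with dense image
and $\{h\ne 0\}$ is dense in $\mathbb C^M$, this image is dense. It is constructible, so it contains a dense open subset of $Fl(n)^m$.
\end{proof}

We also need that rationality can be tested by automorphisms.

\begin{lemma}\label{lem:fixed}
Let $K\subset\mathbb C$ be a subfield. A subspace $W\subset\mathbb C^n$ with $\theta(W)=W$ for all
$\theta\in\operatorname{Aut}(\mathbb C/K)$, acting coordinatewise, is $K$-rational.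
\end{lemma}

\begin{proof}
First, an element $a\in\mathbb C\setminus K$ is moved by some $\theta\in\operatorname{Aut}(\mathbb C/K)$. If $a$
is algebraic over $K$, it has a conjugate $a'\ne a$, because the characteristic is $0$, and there is a $K$-isomorphism
$K(a)\to K(a')$ taking $a$ to $a'$. If $a$ is transcendental over $K$, there is the $K$-automorphism $a\mapsto a+1$ of $K(a)$.
Either map extends to $\mathbb C$: choose a transcendence basis of $\mathbb C$ over $K(a)$, which in the first case is also
one over $K(a')$, fix its elements, and extend to the algebraic closure.

Now take the reduced echelon basis of $W$. Its image under $\theta$ is again in reduced echelon form and spans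
$\theta(W)=W$, so by uniqueness of the reduced echelon basis all its entries are fixed by $\theta$. By the
first part they lie in $K$.
\end{proof}

\section{From uniqueness to words}\label{sec:core}

We isolate what the argument uses, so that it covers partial flags and more reference flags. The idea: at a
generic point of a slice the unique solution is rational, hence given by words, and by the transfer lemma the same words
work on a dense open set.

\begin{proposition}\label{prop:core}
Let $P$ be a condition on pairs $(\mathbf E,F)\in Fl(n)^m\times Fl(d_1<\dots<d_s;n)$ that is first-order and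
$G$-invariant: $F$ satisfies $P$ for $\mathbf E$ if and only if $gF$ satisfies $P$ for $g\mathbf E$. Assume
that for all $\mathbf E$ in a dense open subset of $Fl(n)^m$ exactly one $F$ satisfies $P$. Let $\tau$ be a slice and
$z$ a point with coordinates algebraically independent over $\mathbb Q$ such that every $\mathbb Q(z)$-rational
subspace is the value of a lattice word at $\tau(z)$. Then there are lattice words $\omega_1,\dots,\omega_s$
such that for all $\mathbf E$ in a dense open subset of $Fl(n)^m$ the subspaces $\omega_i(\mathbf E)$ form a
partial flag satisfying $P$ for $\mathbf E$.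
\end{proposition}

\begin{proof}
\emph{Step 1: one solution at the generic point.} The property ``exactly one $F$ satisfies $P$ for $\mathbf E$''
is first-order and $G$-invariant, and it holds on a dense open set. By Lemma~\ref{lem:transfer} it holds at
$\tau(z)$. Let $F$ be the unique solution for $\tau(z)$, and let $K=\mathbb Q(z)$.

\emph{Step 2: the solution is rational.} Let $\theta\in\operatorname{Aut}(\mathbb C/K)$. The matrices
$g_r(z)$ coding $\tau(z)$ have entries in $K$, so $\theta$ fixes all flags of $\tau(z)$. As $P$ is first-order,
$\theta(F)$ satisfies $P$ for $\theta(\tau(z))=\tau(z)$. By uniqueness $\theta(F_i)=F_i$ for all $i$. By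
Lemma~\ref{lem:fixed} every $F_i$ is $K$-rational.

\emph{Step 3: words at the generic point.} By hypothesis there are words with $F_i=\omega_i(\tau(z))$.

\emph{Step 4: words on a dense open set.} The property ``the $\omega_i(\mathbf E)$ form a flag of type $(d_1,\dots,d_s)$
satisfying $P$ for $\mathbf E$'' is first-order. It is $G$-invariant because words are equivariant and $P$ is $G$-invariant. It
holds at $\tau(z)$, hence by Lemma~\ref{lem:transfer} on a dense open set.
\end{proof}

Uniqueness is essential in Step 2: without it $\theta$ may permute the solutions, as it does with the two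
eigenlines of Example~\ref{ex:fourlines}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $n=1$ there is nothing to prove. For $n=2$ exactly one of $\pi,\rho,\sigma$ is $w_0$, and the solution is
$F_1=A_1$, $B_1$ or $C_1$ accordingly. Let $n\ge 3$. By Lemma~\ref{lem:normal}(ii), \eqref{eq:tau} with $m=3$ is a slice.
Choose $z$ with coordinates algebraically independent over $\mathbb Q$;
by Proposition~\ref{prop:all} every $\mathbb Q(z)$-rational subspace is the value of a word at $\tau(z)$.
The condition of satisfying $P$ is first-order and $G$-invariant, and by \eqref{eq:kleiman} there is generically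
exactly one solution. Proposition~\ref{prop:core} gives partial syntheticity. On the intersection with the
dense open set where the solution is unique, the single tuple $(\omega_1,\dots,\omega_{n-1})$ gives all
solutions, which is full syntheticity.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:words}]
Let $\tau$ be the slice \eqref{eq:tau} with $m=3$, and let its parameters $x=(x_{jk})$ be complex numbers
algebraically independent over $\mathbb Q$. Then $\mathbb Q(x)\subset\mathbb C$ is a copy of $K$. By Proposition~\ref{prop:all},
$\omega\mapsto\omega(\tau(x))$ maps the words onto the lattice of $K$-rational subspaces, which is isomorphic to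
the lattice of subspaces of $K^n$, and it respects $+$ and $\cap$. For two words $\omega,\omega'$ the property
$\omega(\mathbf E)=\omega'(\mathbf E)$ is first-order and $G$-invariant, so by Lemma~\ref{lem:transfer} it
holds at $\tau(x)$ if and only if it holds on a dense open subset of $Fl(n)^3$. Hence the map induces the asserted isomorphism on
classes of words.
\end{proof}

\begin{remark}
The hypothesis $n\ge 3$ in Theorem~\ref{thm:words} is needed: for $n=2$ there are only the five words of
Section~\ref{sec:expect} up to generic equality, whereas $\mathbb Q^2$ has infinitely many subspaces. In the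
proof $n\ge 3$ enters through the third index in Lemma~\ref{lem:staudt}.
\end{remark}

\section{Words single out a solution only if there is just one}\label{sec:converse}

Consider the variety of all pairs (reference flags, solution). It maps to the space of reference
flags with $c_P$ points in a generic fiber, and words solving the problem give a section of this map over a dense
open set. We show that the
variety is irreducible and of the same dimension as the base. Then the section fills up a dense part of it, so there is no room for a
second solution. We carry this out for Schubert problems in $G/Q$ with $m$ reference flags; for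
Theorem~\ref{thm:converse}, $Q=B_+$ and $m=3$.

For $w\in S_n$ let $M_w=\overline{B_-wQ}\subset G$. It is irreducible, as the closure of the image of
$B_-\times Q$. Since $G\to G/Q$ is open, the preimage of a closure is the closure of the preimage, so
$M_w$ is the preimage of $X^Q_w$. In particular its codimension in $G$ is that of $X_w^Q$ in $G/Q$. It is stable under $B_-$ from
the left and under $Q$ from the right. A partial flag $hQ$ is $w$-close to $gO^-$ if and only if $g^{-1}h\in M_w$.

\begin{lemma}\label{lem:incidence}
Let $P=(w_1,\dots,w_m)$ be a Schubert problem in $G/Q$. The set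
\[
X=\{(\mathbf E,F)\in Fl(n)^m\times G/Q: F\text{ satisfies }P\text{ for }\mathbf E\}
\]
is closed and irreducible, and $\dim X=mD$.
\end{lemma}

\begin{proof}
The set of $(g_1,\dots,g_m,F)\in G^m\times G/Q$ with $g_r^{-1}F\in X^Q_{w_r}$ for all $r$ is closed.
It is the preimage of $X$ under the open surjective map
given by $g_r\mapsto g_rO^-$, so $X$ is closed.

Let $(\mathbf E,F)\in X$, $F=hQ$, $E^r=g_rO^-$. Then $a_r:=g_r^{-1}h\in M_{w_r}$ and $g_r=ha_r^{-1}$. Hence
\[
G\times M_{w_1}\times\dots\times M_{w_m}\to X,\qquad
(h,a_1,\dots,a_m)\mapsto(ha_1^{-1}O^-,\dots,ha_m^{-1}O^-,\,hQ)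
\]
is surjective. So $X$ is irreducible. The fiber of $X\to G/Q$ over $hQ$ is the product of the sets
$hM_{w_r}^{-1}O^-$. Since $M_{w_r}^{-1}$ is stable under $B_-$ from the right, the codimension of
$hM_{w_r}^{-1}O^-$ in $Fl(n)=G/B_-$ is that of $M_{w_r}$ in $G$, which is the codimension of $X^Q_{w_r}$ in
$G/Q$. These codimensions add up to $\dim G/Q$, so all fibers have dimension $mD-\dim G/Q$ and $\dim X=mD$.
\end{proof}

\begin{proposition}\label{prop:converse}
Let $P$ be a Schubert problem in $G/Q$ with $m$ reference flags. If $P$ is partially synthetic, then $c_P=1$.
If $c_P\ge 1$ and $P$ is fully synthetic, then $P$ is partially synthetic.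
\end{proposition}

\begin{proof}
Let $p:X\to Fl(n)^m$ be the projection. For a tuple of words $\omega=(\omega_1,\dots,\omega_s)$ the set
\[
X_\omega=\{(\mathbf E,F)\in X: F_i=\omega_i(\mathbf E)\text{ for all }i\}
\]
is constructible, because $X$ is closed and the condition $F_i=\omega_i(\mathbf E)$ is first-order
(Section~\ref{sec:logic}). The map $p$ is injective on $X_\omega$, and $p(X_\omega)$ is the set of $\mathbf E$ for
which the $\omega_i(\mathbf E)$ form a partial flag satisfying $P$.

Suppose $p(X_\omega)$ contains a dense open set $V$. Then $S=X_\omega\cap p^{-1}(V)$
projects bijectively to $V$, so $\dim S\ge mD=\dim X$. As $X$ is irreducible, $\overline S=X$, and $S$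
contains a dense open subset $X_0$ of $X$. Since $\dim(X\setminus X_0)<mD$, the closure of $p(X\setminus X_0)$
is a proper subset of $Fl(n)^m$. Let $\mathbf E\in V\setminus\overline{p(X\setminus X_0)}$. If $F$ satisfies $P$ for
$\mathbf E$, then $(\mathbf E,F)\in X_0\subset S$, so $F=(\omega_i(\mathbf E))_i$; and this flag does satisfy $P$.
So on a dense open set there is exactly one solution, that is, $c_P=1$.

For the second claim let $\omega^1,\dots,\omega^k$ be the tuples in the definition of full syntheticity. For generic $\mathbf E$ a solution exists,
because $c_P\ge 1$, and it is given by some $\omega^j$. So the union of the constructible sets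
$p(X_{\omega^j})$ is dense. As $Fl(n)^m$ is irreducible, one of them is dense, and it contains a dense
open set. On this set $\omega^j$ solves $P$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The first statement is part of Proposition~\ref{prop:converse}. Let $c_P\ge 1$. If $P$ is fully synthetic, it is
partially synthetic, hence $c_P=1$, by Proposition~\ref{prop:converse}; and if $c_P=1$, it is both, by
Theorem~\ref{thm:main}. If $c_P=0$, then by \eqref{eq:kleiman} there is no solution on a dense open set. Hence no
words solve $P$ on a dense open set, and the empty collection of tuples shows that $P$ is fully synthetic.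
\end{proof}

\section{Partial flags and any number of reference flags}\label{sec:general}

One half of Theorem~\ref{thm:general} is Proposition~\ref{prop:converse}. For the other half we first check
that closeness for partial flags is first-order.

\begin{lemma}\label{lem:partial}
For every $w\in S_n$ there is $w'\in S_n$ such that a partial flag $F\in G/Q$ is $w$-close to $E$ if and only
if some complete flag refining $F$ is $w'$-close to $E$. Hence satisfying a Schubert problem in $G/Q$ is a
first-order $G$-invariant condition.
\end{lemma}

\begin{proof}
The preimage of $X^Q_w$ in $G/B_+$ is $M_w/B_+$, which is closed, irreducible and $B_-$-stable. There are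
finitely many $B_-$-orbits in $G/B_+$, namely the sets $B_-w'B_+/B_+$ with $w'\in S_n$, so $M_w/B_+$ is a finite union of orbit closures, and being
irreducible it is one of them, $X_{w'}$. Since the fiber of $G/B_+\to G/Q$ over $F$ is the set of complete
flags refining $F$, the equivalence follows for $E=O^-$, and for all $E$ by equivariance. By \eqref{eq:close}
the right-hand side is first-order. Invariance is clear from the definition of closeness.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
If $P$ is partially synthetic, then $c_P=1$ by Proposition~\ref{prop:converse}. Now let $c_P=1$. We have to show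
that $P$ is partially synthetic. Full syntheticity then follows as in the proof of Theorem~\ref{thm:main}, because the solution is generically
unique. If $G/Q$ is a point, in particular if $n=1$, there is nothing to prove.

\emph{Case $m\ge 3$, $n\ge 3$.} By Lemma~\ref{lem:normal}(ii), \eqref{eq:tau} is a slice. Choose $z$ with
coordinates algebraically independent over $\mathbb Q$. By Proposition~\ref{prop:all} every $\mathbb Q(z)$-rational subspace is
the value of a word at $\tau(z)$. With Lemma~\ref{lem:partial}, Proposition~\ref{prop:core} applies.

\emph{Case $m\ge 3$, $n=2$.} Here $G/Q=\mathbb P^1$ and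
the codimensions add up to $1$. So exactly one condition is nontrivial, and it says that $F_1=E^r_1$ for the corresponding reference flag.

For fewer than three flags words do not produce all rational subspaces, but the stabilizer of the reference
flags is then so large that it determines the solution.

\emph{Case $m=1$.} As $Fl(n)$ is one orbit, there is exactly one solution for each flag $A=E^1$, and it is
fixed by the stabilizer of $A$. This is a Borel subgroup, whose only invariant subspaces are $0$, $\mathbb C^n$ and the members of
$A$ (for $A=O^+$: invariance under diagonal matrices forces a coordinate subspace $\mathbb C^I$, and invariance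
under $B_+$ forces $I=\{1,\dots,j\}$). So $F_i=A_{d_i}$.

\emph{Case $m=2$.} By Lemma~\ref{lem:normal}(i) the orbit $\Omega=G\cdot(O^+,O^-)$ is open and dense in
$Fl(n)^2$. It meets the dense open set of pairs with exactly one solution, so each pair in $\Omega$ has exactly
one solution. For $(O^+,O^-)$ the solution is fixed by the diagonal matrices. Hence each of its members is a
coordinate subspace
\[
\mathbb C^I=\sum_{i\in I}O^+_i\cap O^-_{n+1-i},
\]
which is the value of the word $\sum_{i\in I}A_i\cap B_{n+1-i}$ (with the symbol $\mathbb C^n$ for $A_n$ and $B_n$). By
equivariance the same words solve $P$ on all of $\Omega$.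
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fulton}
W. Fulton, \emph{Flags, Schubert polynomials, degeneracy loci, and determinantal formulas}, Duke Math. J.
\textbf{65} (1992).

\bibitem{Knutson}
A. Knutson, \emph{Descent-cycling in Schubert calculus}, arXiv:math/0009112 (2000).

\end{thebibliography}

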